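# Cohen–Macaulayness of ASM varieties and the block sum $1\oplus A$

## 1. Equal projective dimension for $A$ and $1\oplus A$

**Theorem 1.** Let $n\ge 1$, let $A\in\mathrm{ASM}(n)$ be an alternating sign matrix, and let $K$ be any field. Write $S=K[z_{i,j}:1\le i,j\le n]$ and $S'=K[z_{i,j}:1\le i,j\le n+1]$. Then
$$\operatorname{pd}_S(S/I_A)=\operatorname{pd}_{S'}(S'/I_{1\oplus A})\qquad\text{and}\qquad \operatorname{codim}I_A=\operatorname{codim}I_{1\oplus A}.$$
Consequently $A$ is Cohen–Macaulay if and only if $1\oplus A$ is Cohen–Macaulay.

We now define the words in this statement. An $n\times n$ **alternating sign matrix** (ASM) is a matrix with entries in $\{0,1,-1\}$ whose rows and columns all sum to $1$ and in which the nonzero entries of each row and each column alternate in sign. Permutation matrices are ASMs. The smallest ASM that is not a permutation matrix is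
$$A_3=\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix}.$$
The **rank function** is $\mathrm{rk}_A(i,j)=\sum_{k\le i,\,l\le j}a_{k,l}$ for $1\le i,j\le n$. For $A_3$ its values, arranged as a matrix, are
$$\begin{pmatrix}0&1&1\\1&1&2\\1&2&3\end{pmatrix}.$$
With $Z=(z_{i,j})$ the generic matrix, the **ASM ideal** is
$$I_A=\bigl(\text{all }(\mathrm{rk}_A(i,j)+1)\text{-minors of }Z_{[1,i],[1,j]}:1\le i,j\le n\bigr)\subseteq S .$$
Its zero set is the ASM variety of $A$; by a theorem of Weigandt, ASM varieties are exactly the arbitrary intersections of Fulton's matrix Schubert varieties. Finally, $1\oplus A\in\mathrm{ASM}(n+1)$ is the block-diagonal matrix with a $1$ in position $(1,1)$ and $A$ in the lower-right block.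

For a homogeneous proper ideal $I$ in a polynomial ring $S$ with $N$ variables, the Auslander–Buchsbaum formula says $\operatorname{pd}(S/I)=N-\operatorname{depth}(S/I)$, while $\operatorname{codim}I=N-\dim(S/I)$. Since depth is at most dimension, $\operatorname{pd}(S/I)\ge\operatorname{codim}I$. The ring $S/I$ is Cohen–Macaulay (CM) exactly when depth equals dimension, that is, when $\operatorname{pd}(S/I)=\operatorname{codim}I$. We say that $A$ is CM (over $K$), or equidimensional, if $S/I_A$ is. So the last sentence of Theorem 1 follows at once from the two equalities.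

Whether $A$ is CM if and only if $1\oplus A$ is CM, over $\mathbb C$, is a problem from Axelrod-Freed, Hao, Kendall, Klein and Luo, "Some algebraic properties of ASM varieties", arXiv:2505.10480 (2025). Two facts are known: (i) $A$ is equidimensional if and only if $1\oplus A$ is; (ii) if $1\oplus A$ is CM, then so is $A$. The proof below uses neither. The same method gives a topological criterion for $A$ to be CM and an additivity theorem for all block sums $A\oplus B$; these are Theorems 10 and 12.

## 2. The ideals for $n\le 3$, and one that is not Cohen–Macaulay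

A condition with $\mathrm{rk}_A(i,j)=\min(i,j)$ imposes nothing, since there are no larger minors.

For $n=1$ both $I_{(1)}$ and $I_{1\oplus(1)}$ are $0$. For $n=2$ the transposition matrix has $\mathrm{rk}(1,1)=0$, so its ideal is $(z_{11})$. Placing a $1$ in the corner gives $(z_{11}z_{22}-z_{12}z_{21})$. Both are principal, with codimension and projective dimension $1$.

For $A_3$ only positions $(1,1)$ and $(2,2)$ impose a condition, and
$$I_{A_3}=(z_{11},\;z_{11}z_{22}-z_{12}z_{21})=(z_{11},\,z_{12}z_{21}),\qquad I_{1\oplus A_3}=\bigl(z_{11}z_{22}-z_{12}z_{21},\ \det Z_{[1,3],[1,3]}\bigr).$$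
The second pair consists of two irreducible polynomials, neither a multiple of the other. Both ideals are complete intersections of codimension $2$, so both quotients are CM with projective dimension $2$. Already here the two ideals look quite different.

Now an ASM that is not CM. Take
$$B=\begin{pmatrix}0&0&1&0\\1&0&-1&1\\0&1&0&0\\0&0&1&0\end{pmatrix},\qquad \mathrm{rk}_B=\begin{pmatrix}0&0&1&1\\1&1&1&2\\1&2&2&3\\1&2&3&4\end{pmatrix}.$$
Position $(1,2)$ gives $z_{11},z_{12}$. Position $(2,3)$ gives the $2$-minors of $Z_{[1,2],[1,3]}$, which modulo $z_{11},z_{12}$ are $0$, $-z_{13}z_{21}$, $-z_{13}z_{22}$. Position $(3,3)$ gives a determinant which modulo $z_{11},z_{12}$ is $z_{13}(z_{21}z_{32}-z_{22}z_{31})$, already in the ideal. Hence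
$$I_B=(z_{11},z_{12},z_{13}z_{21},z_{13}z_{22})=(z_{11},z_{12},z_{13})\cap(z_{11},z_{12},z_{21},z_{22}).$$
The codimension is $3$, and one component has codimension $4$, so $B$ is not CM. The ideal $z_{13}\cdot(z_{21},z_{22})$ is isomorphic as a module to $(z_{21},z_{22})$, so its quotient ring has projective dimension $2$. Killing the two further variables adds $2$, so $\operatorname{pd}(S/I_B)=4$. The ideal $I_{1\oplus B}$ is generated by the $2$-minors of $Z_{[1,2],[1,3]}$ and the $3$-minors of $Z_{[1,3],[1,4]}$. Theorem 1 asserts that its codimension is $3$ and its projective dimension is $4$.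

## 3. What inverting the corner variable gives

The natural first move is to clear the first row and column. In this section only, index the rows and columns of the larger matrix by $0,1,\dots,n$, so that $z_{00}$ is the corner, and invert $z_{00}$. Subtracting multiples of row $0$ from the rows below it and of column $0$ from the columns to its right turns the matrix into $(z_{00})\oplus Z^\circ$, where
$$z^\circ_{i,j}=z_{i,j}-\frac{z_{i,0}\,z_{0,j}}{z_{00}}\qquad(1\le i,j\le n).$$
These operations preserve the ideal of $k$-minors of every northwest block $Z_{[0,i],[0,j]}$. Since $z_{00}$ is a unit, the ideal of $(k+1)$-minors of $(z_{00})\oplus Z^\circ_{[1,i],[1,j]}$ is the ideal of $k$-minors of $Z^\circ_{[1,i],[1,j]}$. The rank function of $1\oplus A$ at $(i,j)$, in this indexing, is $\mathrm{rk}_A(i,j)+1$ for $i,j\ge1$, and it is $1$ in row $0$ and in column $0$. Therefore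
$$(S'/I_{1\oplus A})[z_{00}^{-1}]\;\cong\;(S/I_A)[\,z_{0,j},\,z_{i,0},\,z_{00}^{\pm1}:1\le i,j\le n\,].$$
If $S'/I_{1\oplus A}$ is CM, then so is its localization on the left. The right side is faithfully flat over $S/I_A$, and the CM property descends along flat local maps, so $S/I_A$ is CM. This is fact (ii).

The converse stops at one precise place. If $S/I_A$ is CM, the isomorphism says that $S'/I_{1\oplus A}$ is CM at every prime not containing $z_{00}$, and it says nothing about the others. But $S'/I_{1\oplus A}$ is graded, so its CM property is decided at the homogeneous maximal ideal, which contains $z_{00}$.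

A second attempt is to compare initial ideals. Use a term order in which the leading term of each minor is its antidiagonal product. The two generators of $I_{1\oplus A_3}$ then have the coprime leading terms $z_{12}z_{21}$ and $z_{13}z_{22}z_{31}$, so they form a Gröbner basis, and
$$\operatorname{in}(I_{A_3})=(z_{11},\,z_{12}z_{21}),\qquad \operatorname{in}(I_{1\oplus A_3})=(z_{12}z_{21},\,z_{13}z_{22}z_{31}).$$
These have $2$ and $6$ minimal primes, and the degrees of their generators differ. No relabeling or adjoining of free variables turns one into the other. What we need is an expression for the depth of such monomial quotients that forgets where the variables sit in the grid. We shall find one that depends only on a set of permutations with its Bruhat order. In the example, $z_{11}$ carries the letter $s_1$ and $z_{12},z_{21}$ carry $s_2$; the first ideal says "keep an $s_1$ and keep an $s_2$", and the second says "keep an $s_2$ and keep an $s_3$".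

## 4. Bruhat order, subword complexes, and links

**Permutations.** The group $W=S_N$ is generated by $s_1,\dots,s_{N-1}$ with $s_k=(k\ \,k+1)$; products are composed as functions, and $\ell$ is length. Put $r_v(p,q)=\#\{k\le p:v(k)\le q\}$, the rank function of the permutation matrix with its $1$s at $(k,v(k))$. For $w\in S_n$, write $I_w$ for the ideal of this permutation matrix. **Bruhat order** is given by
$$v\ge w\iff r_v(p,q)\le r_w(p,q)\ \text{ for all }p,q .$$
For $J\subseteq\{s_1,\dots,s_{N-1}\}$, let $W_J$ be the parabolic subgroup generated by $J$. We use the following facts from Björner–Brenti, *Combinatorics of Coxeter Groups*, Ch. 2.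

* (B1) Subword property: $v\le u$ if and only if a given reduced word of $u$ contains a reduced word of $v$ as a subword.
* (B2) All reduced words of elements of $W_J$ use only letters of $J$; the Bruhat order of $W_J$ is the restricted one; and $W_J$ is closed under going down in Bruhat order.
* (B3) If $v<u$ then $\ell(v)<\ell(u)$.

For $n\le N$, the subgroup $S_n\subseteq S_N$ is $W_J$ with $J=\{s_1,\dots,s_{n-1}\}$. Its longest element is its maximum in Bruhat order.

**Demazure product.** For a word $P$ in the generators, $\delta(P)\in W$ is defined by $\delta(\emptyset)=1$, and $\delta(Ps)=\delta(P)s$ if this is longer than $\delta(P)$, otherwise $\delta(Ps)=\delta(P)$. For example $\delta(s_1s_1s_2)=s_1s_2$ and $\delta(s_1s_2s_1s_2)=s_1s_2s_1$. The letters at which the length grows form a reduced word of $\delta(P)$. If $P$ uses only letters of $J$, then $\delta(P)\in W_J$.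

**Subword complex.** For a word $Q$ and $\pi\in W$, the faces of $\Delta(Q,\pi)$ are the sets $F$ of positions of $Q$ such that $Q\setminus F$ contains a reduced word of $\pi$ as a subword. From Knutson–Miller, "Subword complexes in Coxeter groups", Adv. Math. 2004 (Lemma 3.4, Theorem 3.7, Corollary 3.8) we take two facts.

* (D1) $P$ contains a reduced word of $\pi$ if and only if $\delta(P)\ge\pi$.
* (D2) If nonvoid, $\Delta(Q,\pi)$ has dimension $|Q|-\ell(\pi)-1$; it is a sphere if $\delta(Q)=\pi$ and a ball if $\delta(Q)>\pi$. In the second case the dimension is at least $\ell(\delta(Q))-\ell(\pi)-1\ge0$, so the ball is nonempty and contractible.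

For example, with $Q=s_1s_1$ and $\pi=s_1$ the complex consists of two points, the sphere $S^0$. With $Q=s_1s_2s_1$ and $\pi=s_1$ it is the path with edges $\{1,2\},\{2,3\}$, a ball of dimension $1$.

One consequence is used all the time: if $P'$ is a subword of $P$, then $P$ contains a reduced word of $\delta(P')$, so $\delta(P')\le\delta(P)$ by (D1).

**Topology.** Homology is reduced, with coefficients in $K$. We set $S^{-1}=\emptyset$ and $\tilde H_{-1}(\emptyset)=K$. A poset is identified with its order complex, the simplicial complex of its chains. The poset of nonempty faces of a complex has the barycentric subdivision as its order complex. We use these textbook facts about finite posets and complexes.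

* (T1) Order-preserving maps $f,g$ with $f(x)\le g(x)$ for all $x$ are homotopic.
* (T2) If a vertex is added to a complex and its link is contractible, the homotopy type does not change. In a poset, the link of $x$ is the join of the elements below $x$ with those above $x$.
* (T3) A join with a contractible complex is contractible. Over the field $K$, $\tilde H_i(X*Y)\cong\bigoplus_{a+b=i-1}\tilde H_a(X)\otimes\tilde H_b(Y)$; in particular $\tilde H_j(S^s*X)\cong\tilde H_{j-s-1}(X)$ for $s\ge-1$.
* (T4) The order complex of a product of finite posets is homeomorphic, through the projections, to the product of the order complexes.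

**Algebra.** For a simplicial complex $\Delta$, the Stanley–Reisner ideal is generated by the squarefree monomials of the nonfaces, and $K[\Delta]$ is the quotient by it. The ideal of $\Delta_1\cap\Delta_2$ is the sum of the two ideals, and that of $\Delta_1\cup\Delta_2$ is their intersection. The link $\operatorname{lk}_\Delta F$ consists of the $F'$ disjoint from $F$ with $F\cup F'\in\Delta$. Depth is the least $i$ with $H^i_{\mathfrak m}\ne0$.

* (A1) Hochster's formula: $H^i_{\mathfrak m}(K[\Delta])\ne0$ if and only if $\tilde H_{i-|F|-1}(\operatorname{lk}_\Delta F)\ne0$ for some $F\in\Delta$.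
* (A2) Conca–Varbaro, "Square-free Gröbner degenerations", Invent. Math. 2020: if $I$ is homogeneous and $\operatorname{in}(I)$ is squarefree, then $\dim_KH^i_{\mathfrak m}(S/I)_j=\dim_KH^i_{\mathfrak m}(S/\operatorname{in}(I))_j$ for all $i,j$. In particular $\operatorname{depth}S/I=\operatorname{depth}S/\operatorname{in}(I)$.
* (A3) Knutson–Miller, "Gröbner geometry of Schubert polynomials", Ann. of Math. 2005, Theorem B: fix an antidiagonal term order, meaning that the leading term of each minor is the product of its antidiagonal entries. For $w\in S_n$, $\operatorname{in}(I_w)$ is the Stanley–Reisner ideal of $\Delta(Q_n,w)$. Here $Q_n$ is the word in $S_{2n}$ whose letters are indexed by the cells of the $n\times n$ grid, cell $(i,j)$ carrying $s_{i+j-1}$, read right to left in each row, rows from top to bottom.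

For example $Q_3=s_3s_2s_1\,s_4s_3s_2\,s_5s_4s_3$. The permutation $w$ with values $2,3,1$ equals $s_1s_2$, and $I_w=(z_{11},z_{21})$. The only $s_1$ in $Q_3$ is at cell $(1,1)$ and the only $s_2$ after it is at $(2,1)$, so faces are the sets avoiding both cells, as (A3) says.

**The longest element inside $Q_n$.** The cells with $i+j\le n$ form the subword
$$(s_{n-1}\cdots s_1)(s_{n-1}\cdots s_2)\cdots(s_{n-1})$$
of $Q_n$. The element $s_{n-1}\cdots s_1$ sends $1\mapsto n$ and $j\mapsto j-1$ for $2\le j\le n$. By induction the product of the remaining factors is the longest element of the symmetric group on $\{2,\dots,n\}$, which fixes $1$ and sends $k\mapsto n+2-k$ for $k\ge 2$. So the whole product sends $k\mapsto n+1-k$ for all $k\le n$: it is the longest element of $S_n$. The word has length $\binom n2$, so it is reduced. By (D1),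
$$v\le\delta(Q_n)\qquad\text{for all }v\in S_n. \tag{1}$$

## 5. The largest element of a parabolic subgroup below $u$

The elements of $W_J$ below a given permutation turn out to have a maximum. This is the group-theoretic core of the argument, used twice: to compute the initial ideal (Section 6) and to discard irrelevant permutations (Section 8).

**Lemma 2.** For $u\in W$ the set $\{v\in W_J:v\le u\}$ has a maximum $m_J(u)$. If $u\le u'$ then $m_J(u)\le m_J(u')$.

*Proof.* Take a reduced word of $u$, delete all letters not in $J$, and call the remaining word $P$. Put $m=\delta(P)\in W_J$. The word $P$ contains a reduced word of $m$, which is then a subword of the reduced word of $u$; so $m\le u$ by (B1). Now let $v\in W_J$ with $v\le u$. By (B1), $v$ has a reduced word that is a subword of the chosen word of $u$. By (B2) it uses only letters of $J$, so it is a subword of $P$, and $v\le\delta(P)=m$ by (D1). Hence $m$ is the maximum. If $u\le u'$, then $m_J(u)\in W_J$ and $m_J(u)\le u\le u'$, so $m_J(u)\le m_J(u')$. $\square$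

For example, with $J=\{s_2,s_3\}$ in $S_4$ and $u=s_2s_1s_3s_2$, deleting $s_1$ leaves $s_2s_3s_2$, so $m_J(u)=s_2s_3s_2$.

**Lemma 3.** Let $G\subseteq W_J$ and $U=\{v\in W:v\ge g\text{ for all }g\in G\}$. Then $v\in U$ if and only if $m_J(v)\in U$. Hence the minimal elements of $U$ lie in $W_J$, and $v\in U$ if and only if $v\ge w$ for some $w\in U\cap W_J$.

*Proof.* Let $g\in G$. If $g\le v$, then $g$ belongs to the set whose maximum is $m_J(v)$, so $g\le m_J(v)$. If $g\le m_J(v)$, then $g\le m_J(v)\le v$. This proves the equivalence. If $v$ is minimal in $U$, then $m_J(v)\in U$ and $m_J(v)\le v$ force $v=m_J(v)\in W_J$. If $v\in U$, take $w=m_J(v)$. Conversely, $U$ is an upper set. $\square$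

## 6. Rank conditions as Bruhat conditions, and the initial ideal of $I_A$

A single condition "rank at most $r$ on the northwest $i\times j$ block" corresponds to a single permutation. For $0\le r<\min(i,j)$ let $g=g(i,j,r)$ be given by $g(k)=k$ for $k\le r$, $g(k)=j+k-r$ for $r<k\le i$, and the remaining values in increasing order. The values $r+1,\dots,j$ then occupy rows $i+1,\dots,i+j-r$, and $g$ is the identity beyond $i+j-r$; so $g\in S_{i+j-r}$. For example $g(1,1,0)=s_1$, $g(2,2,1)=s_2$, and $g(2,3,1)$ has values $1,4,2,3$.

**The rank function of $g$.** We claim, writing $x^+=\max(x,0)$, that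
$$r_g(p,q)=\min\bigl(p,\;q,\;r+(p-i)^++(q-j)^+\bigr). \tag{2}$$
Put $L=i+j-r$ and recall $r<i$ and $r<j$.

* If $p\le i$ and $q\le j$, the only counted entries are $(k,k)$ with $k\le\min(p,q,r)$, so the count is $\min(p,q,r)$.
* If $p\le i$ and $q\ge j$, rows $k\le\min(p,r)$ count, and a row $k$ with $r<k\le p$ counts if and only if $k\le r+q-j$. The count is $\min(p,r+q-j)$. Since $r+q-j\le q$, this is (2).
* If $p\ge i$ and $q\le j$, values $\le\min(q,r)$ count, and a value $r+t\le q$ with $t\ge1$, which sits in row $i+t$, counts if and only if $t\le p-i$. The count is $\min(q,r+p-i)$. Since $r+p-i\le p$, this is (2).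
* If $p\ge i$ and $q\ge j$, the count is $r+\min(i-r,q-j)+\min(p-i,j-r)+(\min(p,q)-L)^+$. If $p,q\le L$ this equals $r+(q-j)+(p-i)$, which is $\le p$ because $q\le L$ and $\le q$ because $p\le L$. If $q\le L\le p$ it equals $q$, and $r+(p-i)+(q-j)\ge q$. If $p\le L\le q$ it equals $p$, and $r+(p-i)+(q-j)\ge p$. If $p,q\ge L$ it equals $\min(p,q)$, and $r+(p-i)+(q-j)\ge\max(p,q)$. In each case this is (2).

**Lemma 4.** (a) For $v\in S_N$ with $N\ge i+j-r$: $v\ge g(i,j,r)$ if and only if $r_v(i,j)\le r$. (b) If $i,j\le n$ and $i+j-r\le n$, then $I_{g(i,j,r)}$ is generated by the $(r+1)$-minors of $Z_{[1,i],[1,j]}$.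

*Proof.* (a) If $v\ge g$, then $r_v(i,j)\le r_g(i,j)=r$. Conversely let $r_v(i,j)\le r$. Always $r_v(p,q)\le p$ and $r_v(p,q)\le q$. Moreover $r_v(p,q)\le r_v(\max(p,i),\max(q,j))\le r_v(i,j)+(p-i)^++(q-j)^+$, because each extra row and each extra column contributes at most one entry. By (2), $r_v(p,q)\le r_g(p,q)$ for all $p,q$, so $v\ge g$.

(b) Since $r_g(i,j)=r$, these minors lie in $I_g$. Conversely take an $(r_g(p,q)+1)$-minor of $Z_{[1,p],[1,q]}$. If $r_g(p,q)\in\{p,q\}$ there is none. Otherwise its size is $r+a+b+1$ with $a=(p-i)^+$ and $b=(q-j)^+$. It uses at most $a$ rows beyond $i$; Laplace expansion along those rows writes it as a combination of minors of size at least $r+b+1$ with all rows in $[1,i]$. Each of these uses at most $b$ columns beyond $j$; expanding along those columns leaves minors of $Z_{[1,i],[1,j]}$ of size at least $r+1$, which lie in the ideal of the $(r+1)$-minors. $\square$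

**The set $U_A$.** Let $A\in\mathrm{ASM}(n)$ and $r=\mathrm{rk}_A(i,j)$. In each column the nonzero entries alternate and sum to $1$, so they start with $1$, and partial column sums from the top lie in $\{0,1\}$; likewise for rows. Hence $0\le r\le\min(i,j)$. The entries in rows $\le i$ and columns $>j$ sum to at most $n-j$, while rows $\le i$ sum to $i$ in total; so $r\ge i+j-n$, that is, $i+j-r\le n$. Therefore
$$G_A=\{g(i,j,\mathrm{rk}_A(i,j)):1\le i,j\le n,\ \mathrm{rk}_A(i,j)<\min(i,j)\}$$
is a subset of $S_n$. Put
$$U_A=\{v\in S_{2n}:v\ge g\text{ for all }g\in G_A\}=\{v\in S_{2n}:r_v(i,j)\le\mathrm{rk}_A(i,j),\ 1\le i,j\le n\},$$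
the two descriptions agreeing by Lemma 4(a). The set $U_A$ is an upper set and contains the longest element of $S_n$. By (1), $\delta(Q_n)\in U_A$.

For $A_3$ we get $G_{A_3}=\{s_1,s_2\}$ and $U_{A_3}\cap S_3=\{s_1s_2,\,s_2s_1,\,s_1s_2s_1\}$.

**Unions of subword complexes.** For a word $Q$ and an upper set $U$ with $\delta(Q)\in U$, let
$$\Delta(Q,U)=\{F:\delta(Q\setminus F)\in U\}=\bigcup_{v\in U}\Delta(Q,v).$$
The two descriptions agree by (D1). This is a simplicial complex because $\delta$ is monotone under passing to subwords. The link of a face $F$ is $\Delta(Q\setminus F,U)$.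

**Proposition 5.** For an antidiagonal term order, $\operatorname{in}(I_A)$ is the Stanley–Reisner ideal of $\Delta(Q_n,U_A)$. In particular it is squarefree.

*Proof.* We trap $\operatorname{in}(I_A)$ between two monomial ideals and show that they coincide.

**Step 1: a lower bound from $G_A$.** By Lemma 4(b), $I_A=\sum_{g\in G_A}I_g$. Hence $\operatorname{in}(I_A)\supseteq\sum_g\operatorname{in}(I_g)$. By (A3) the right side is the Stanley–Reisner ideal of $\bigcap_g\Delta(Q_n,g)$. By (D1) a set $F$ lies in this intersection if and only if $\delta(Q_n\setminus F)\ge g$ for all $g\in G_A$, that is, $F\in\Delta(Q_n,U_A)$.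

**Step 2: an upper bound from the permutations in $U_A\cap S_n$.** If $w\in U_A\cap S_n$, then $r_w\le\mathrm{rk}_A$ on $[1,n]^2$, so $I_A\subseteq I_w$. Hence $\operatorname{in}(I_A)\subseteq\bigcap_{w\in U_A\cap S_n}\operatorname{in}(I_w)$, the Stanley–Reisner ideal of $\bigcup_{w\in U_A\cap S_n}\Delta(Q_n,w)$. By (D1), $F$ lies in this union if and only if $\delta(Q_n\setminus F)\ge w$ for some $w\in U_A\cap S_n$.

**Step 3: the bounds agree.** Apply Lemma 3 in $W=S_{2n}$ with $J=\{s_1,\dots,s_{n-1}\}$, $W_J=S_n$ and $G=G_A$: the condition in Step 2 holds if and only if $\delta(Q_n\setminus F)\in U_A$. So both bounds are the ideal of $\Delta(Q_n,U_A)$. $\square$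

For $A_3$, being in $U_{A_3}$ means being above $s_1$ and $s_2$, so a face must leave the single cell $(1,1)$ with letter $s_1$ and one of the cells $(1,2),(2,1)$ with letter $s_2$. The ideal is $(z_{11},z_{12}z_{21})$, as in Section 3. For $1\oplus A_3$ the letters are $s_2$, on two cells, and $s_3$, on three.

## 7. Homology of $\Delta(Q,U)$ in terms of Bruhat order

For an upper set $U$ and $u\in U$, put $U_{<u}=\{v\in U:v<u\}$, and define $U_{\le u}$ similarly. The next result says that the homology of $\Delta(Q,U)$ depends on the word $Q$ only through $|Q|$ and $\delta(Q)$.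

**Proposition 6.** Let $U\subseteq W$ be an upper set and $Q$ a word with $u=\delta(Q)\in U$. Then for all $j$
$$\tilde H_j(\Delta(Q,U))\cong\tilde H_{j-|Q|+\ell(u)}(U_{<u}).$$

A test case: $U=\{v\in S_3:v\ge s_1,s_2\}$ and $Q=s_1s_2s_1s_2$, so $u=s_1s_2s_1$. Faces omit at most one of the positions $1,3$ and at most one of $2,4$, so $\Delta(Q,U)$ is a $4$-cycle. The poset $U_{<u}$ is two incomparable points, and the shift is $|Q|-\ell(u)=1$: the $\tilde H_1$ of the circle matches the $\tilde H_0$ of two points.

*Proof.* The plan is to build one poset $M$ containing both the faces and the elements of $U_{<u}$, and to compute its homotopy type in two ways.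

**Step 1: the poset $M$.** Let $\mathcal F$ be the poset of nonempty faces of $\Delta(Q,U)$ under inclusion. Let $R=U_{<u}$ with the order *opposite* to Bruhat order. On $M=\mathcal F\sqcup R$ keep both orders, and for $F\in\mathcal F$, $v\in R$ put
$$F\prec v\iff\delta(Q\setminus F)\ge v\iff F\in\Delta(Q,v).$$
No element of $R$ lies below an element of $\mathcal F$. This is transitive. If $F'\subseteq F\prec v$, then $\delta(Q\setminus F')\ge\delta(Q\setminus F)\ge v$, so $F'\prec v$. If $F\prec v$ and $v\ge v'$ in Bruhat order, then $\delta(Q\setminus F)\ge v\ge v'$, so $F\prec v'$.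

**Step 2: $M$ is homotopy equivalent to $\mathcal F$.** Start from $\mathcal F$ and add the elements of $R$ one at a time, Bruhat-smaller ones first. When $v$ is added, the elements of $R$ already present and comparable to $v$ are exactly those that are Bruhat-smaller, that is, $\succ v$. So the link of $v$ is $\mathcal F_{\prec v}*R_{\succ v}$. Now $\mathcal F_{\prec v}$ is the poset of nonempty faces of $\Delta(Q,v)$, which is contained in $\Delta(Q,U)$ because $v\in U$. Since $v<u=\delta(Q)$, it is a nonempty ball by (D2), so it is contractible. By (T3) the link is contractible, and by (T2) the homotopy type does not change.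

**Step 3: $M$ is homotopy equivalent to $S^s*U_{<u}$, where $s=|Q|-\ell(u)-1$.** Let $\mathcal F_0=\{F\in\mathcal F:\delta(Q\setminus F)=u\}$. As $\delta(Q\setminus F)\le u$ always, these are the nonempty faces of $\Delta(Q,u)$, which by (D2) is a sphere $S^s$ (with $S^{-1}=\emptyset$ if $|Q|=\ell(u)$). Every $F\in\mathcal F_0$ satisfies $F\prec v$ for every $v\in R$, since $u\ge v$. So the order complex of $\mathcal F_0\sqcup R$ is the join $S^s*U_{<u}$; reversing an order does not change the order complex.

Now add the elements $F\in\mathcal F\setminus\mathcal F_0$, smaller faces first. The set $\mathcal F_0$ is a lower set in $\mathcal F$: if $F'\subseteq F\in\mathcal F_0$, then $u\ge\delta(Q\setminus F')\ge\delta(Q\setminus F)=u$. Hence no face strictly containing $F$ is present when $F$ is added: such a face is not in $\mathcal F_0$, since otherwise $F$ would be, and so it comes later. So the elements above $F$ that are present form the set $\{v\in R:v\le v_0\}$ with $v_0=\delta(Q\setminus F)$. Here $v_0\in U$ because $F$ is a face, and $v_0<u$ because $F\notin\mathcal F_0$; so $v_0\in R$. In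 the order of $M$ this set has the minimum $v_0$, so it is a cone and is contractible. The link of $F$ is the join of this cone with the poset of smaller faces, so it is contractible, and (T2) applies.

**Step 4: conclusion.** The order complex of $\mathcal F$ is the barycentric subdivision of $\Delta(Q,U)$. By Steps 2 and 3 and (T3),
$$\tilde H_j(\Delta(Q,U))\cong\tilde H_j(S^s*U_{<u})\cong\tilde H_{j-s-1}(U_{<u}),$$
and $j-s-1=j-|Q|+\ell(u)$. $\square$

**Corollary 7.** Let $Q$ be a word and $U$ an upper set with $\delta(Q)\in U$. Then
$$|Q|-\operatorname{depth}K[\Delta(Q,U)]=\max\{\ell(u)-1-i:\ u\in U,\ u\le\delta(Q),\ \tilde H_i(U_{<u})\ne0\},$$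
$$|Q|-\dim K[\Delta(Q,U)]=\min\{\ell(u):\ u\in U,\ u\le\delta(Q)\}.$$

*Proof.* By (A1) the depth is the minimum of $|F|+1+j$ over faces $F$ and integers $j$ with $\tilde H_j(\Delta(Q\setminus F,U))\ne0$, because the link of $F$ is $\Delta(Q\setminus F,U)$. Put $u=\delta(Q\setminus F)\in U$ and $i=j-(|Q|-|F|)+\ell(u)$. By Proposition 6 applied to the word $Q\setminus F$, the condition becomes $\tilde H_i(U_{<u})\ne0$, and
$$|F|+1+j=|Q|+1+i-\ell(u).$$
So $|Q|-\operatorname{depth}$ is the maximum of $\ell(u)-1-i$ over the pairs that occur. As $F$ runs over the faces, $u$ takes exactly the values $u\in U$ with $u\le\delta(Q)$. Indeed $\delta(Q\setminus F)\le\delta(Q)$. Conversely, such a $u$ has a reduced word that is a subword of $Q$, by (D1), and the complement $F$ of that subword is a face with $\delta(Q\setminus F)=u$.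

For the dimension, $\Delta(Q,U)$ is the union of the $\Delta(Q,v)$ with $v\in U$, those with $v\le\delta(Q)$ being nonvoid of dimension $|Q|-\ell(v)-1$ by (D2). And $\dim K[\Delta]=\dim\Delta+1$. $\square$

## 8. Permutations outside $W_J$ contribute nothing

Corollary 7 for $Q=Q_n$ and $U=U_A$ involves all permutations $u\le\delta(Q_n)$ in $S_{2n}$. For $1\oplus A$ the ambient group is even larger, and $U_{1\oplus A}$ contains many elements that involve $s_1$, with no counterpart for $A$. The maximum $m_J$ shows that these are invisible to homology.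

**Lemma 8.** Let $G\subseteq W_J$, $U=\{v\in W:v\ge g\text{ for all }g\in G\}$ and $u\in U$. If $u\in W_J$, then $U_{<u}=(U\cap W_J)_{<u}$. If $u\notin W_J$, then $U_{<u}$ is contractible.

*Proof.* If $u\in W_J$, everything below $u$ is in $W_J$ by (B2). Now let $u\notin W_J$. Then $m_J(u)\in U$ by Lemma 3 and $m_J(u)\le u$, and $m_J(u)\ne u$ because $m_J(u)\in W_J$. So $m_J(u)\in U_{<u}$. For $v\in U_{<u}$ we have $m_J(v)\in U$ and $m_J(v)\le v<u$. Thus $m_J$ maps $U_{<u}$ to itself, it preserves order by Lemma 2, and
$$v\ \ge\ m_J(v)\ \le\ m_J(u)\qquad\text{for all }v\in U_{<u}.$$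
By (T1) the identity is homotopic to $m_J$, and $m_J$ is homotopic to the constant map at $m_J(u)$. $\square$

For $1\oplus A_3$ we have $G=\{s_2,s_3\}$ and $J=\{s_2,s_3\}$. Take $u=s_1s_2s_3\in S_4$. The proper subwords that contain both $s_2$ and $s_3$ reduce to $s_2s_3$ alone, so $U_{<u}$ is one point. For $u=s_2s_3s_2\in W_J$, on the other hand, $U_{<u}=\{s_2s_3,s_3s_2\}$, which is not contractible.

**Proposition 9.** Let $A\in\mathrm{ASM}(n)$, let $J\subseteq\{s_1,\dots,s_{n-1}\}$ with $G_A\subseteq W_J$, and put $U=U_A\cap W_J$. Then
$$\operatorname{pd}_S(S/I_A)=\max\{\ell(u)-1-i:\ u\in U,\ \tilde H_i(U_{<u};K)\ne0\},\qquad\operatorname{codim}I_A=\min_{u\in U}\ell(u),$$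
and $A$ is Cohen–Macaulay over $K$ if and only if these two numbers are equal.

*Proof.* **Step 1: pass to the monomial ideal.** By Proposition 5 and (A2), $\operatorname{depth}S/I_A=\operatorname{depth}K[\Delta(Q_n,U_A)]$; also $\dim S/I_A=\dim S/\operatorname{in}(I_A)$. With Auslander–Buchsbaum,
$$\operatorname{pd}(S/I_A)=n^2-\operatorname{depth}K[\Delta(Q_n,U_A)],\qquad\operatorname{codim}I_A=n^2-\dim K[\Delta(Q_n,U_A)].$$
Since $|Q_n|=n^2$, Corollary 7 expresses both numbers through the elements $u\in U_A$ with $u\le\delta(Q_n)$.

**Step 2: discard the elements outside $W_J$.** By Lemma 8, if $u\in U_A\setminus W_J$, then $(U_A)_{<u}$ is contractible, all its reduced homology vanishes, and $u$ contributes nothing to the maximum. If $u\in U$, then $(U_A)_{<u}=U_{<u}$. Every $u\in U$ lies in $S_n$, so $u\le\delta(Q_n)$ by (1). This gives the formula for $\operatorname{pd}$.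

**Step 3: codimension.** If $u\in U_A$ and $u\le\delta(Q_n)$, then $m_J(u)\in U$ by Lemma 3 and $\ell(m_J(u))\le\ell(u)$, while all of $U$ lies below $\delta(Q_n)$. So the minimal length is attained in $U$. The last claim is the characterization of CM in Section 1. $\square$

Check on $A_3$, with $W_J=S_3$: the elements $s_1s_2$ and $s_2s_1$ have $U_{<u}=\emptyset$ and contribute $2-1-(-1)=2$. The element $u=s_1s_2s_1$ has two incomparable points below it, so $i=0$, and contributes $3-1-0=2$. Hence $\operatorname{pd}=\operatorname{codim}=2$, in agreement with Section 2.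

## 9. Proof of Theorem 1

*Proof of Theorem 1.* The proof applies Proposition 9 to $A$ and to $1\oplus A$, with subgroups chosen so that the two posets coincide.

**Step 1: the poset for $A$.** Take $J=\{s_1,\dots,s_{n-1}\}$, so $W_J=S_n$. The poset is $U_A\cap S_n=\{v\in S_n:v\ge g\text{ for all }g\in G_A\}$.

**Step 2: the set $G_{1\oplus A}$.** For $v\in S_n$ let $1\times v\in S_{n+1}$ be given by $(1\times v)(1)=1$ and $(1\times v)(k+1)=v(k)+1$. We have $\mathrm{rk}_{1\oplus A}(1,j)=\mathrm{rk}_{1\oplus A}(i,1)=1$, which equals the minimum of the two indices, so these positions contribute nothing to $G_{1\oplus A}$. Also $\mathrm{rk}_{1\oplus A}(i+1,j+1)=1+\mathrm{rk}_A(i,j)$ for $1\le i,j\le n$, and this is less than $\min(i+1,j+1)$ if and only if $\mathrm{rk}_A(i,j)<\min(i,j)$. Next,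
$$g(i+1,j+1,r+1)=1\times g(i,j,r).$$
Both sides fix $1,\dots,r+1$. For $r+1<k\le i+1$ the left side sends $k$ to $(j+1)+k-(r+1)=j+k-r$, and the right side sends it to $g(i,j,r)(k-1)+1=j+(k-1)-r+1=j+k-r$. Both list the remaining values in increasing order. So
$$G_{1\oplus A}=\{1\times g:g\in G_A\}\subseteq W_{J'},\qquad J'=\{s_2,\dots,s_n\},\quad W_{J'}=1\times S_n .$$

**Step 3: the two posets are isomorphic.** The map $v\mapsto1\times v$ is a group isomorphism $S_n\to W_{J'}$ taking $s_k$ to $s_{k+1}$. It preserves length, which is the number of inversions. It preserves and reflects Bruhat order because $r_{1\times v}(p+1,q+1)=1+r_v(p,q)$ and $r_{1\times v}(1,q)=r_{1\times v}(p,1)=1$. Hence $1\times v\ge1\times g$ if and only if $v\ge g$, and the map restricts to a length-preserving isomorphism of posets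
$$U_A\cap S_n\;\cong\;U_{1\oplus A}\cap W_{J'} .$$

**Step 4: conclusion.** Proposition 9 applies to $1\oplus A\in\mathrm{ASM}(n+1)$ with $J'\subseteq\{s_1,\dots,s_n\}$. Its formulas depend only on the poset $U$ and the lengths of its elements. By Step 3 they give the same values for $1\oplus A$ as for $A$. So projective dimensions and codimensions agree, and $A$ is CM if and only if $1\oplus A$ is CM. $\blacksquare$

With $K=\mathbb C$ this answers the problem of Section 1: the statement is true.

## 10. A topological criterion for $A$ to be Cohen–Macaulay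

**Theorem 10.** Let $A\in\mathrm{ASM}(n)$, let $U=\{v\in S_n:r_v(i,j)\le\mathrm{rk}_A(i,j)\text{ for all }1\le i,j\le n\}$ and $c=\min_{u\in U}\ell(u)$. Then $A$ is Cohen–Macaulay over $K$ if and only if
$$\tilde H_i(\{v\in U:v<u\};K)=0\qquad\text{for all }u\in U\text{ and all }i<\ell(u)-1-c .$$

The poset $U_{<u}$ has dimension at most $\ell(u)-1-c$, because a chain $v_0<\dots<v_d$ in it has $\ell(v_0)\ge c$, $\ell(v_d)\le\ell(u)-1$, and lengths increase strictly. So the condition says that each $U_{<u}$ has homology at most in degree $\ell(u)-1-c$.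

*Proof.* Here $U=U_A\cap S_n$. By Proposition 9 with $W_J=S_n$, $\operatorname{codim}I_A=c$ and $\operatorname{pd}(S/I_A)$ is the maximum of $\ell(u)-1-i$ over pairs with $\tilde H_i(U_{<u})\ne0$. An element $u$ of length $c$ has $U_{<u}=\emptyset$, so the pair $(u,-1)$ occurs and contributes $c$. Thus the maximum is at least $c$, and it equals $c$ if and only if no pair has $\ell(u)-1-i>c$ and $\tilde H_i(U_{<u})\ne0$. This is the stated condition. $\square$

For the matrix $B$ of Section 2, the conditions $r_v(1,2)\le0$ and $r_v(2,3)\le1$ (which imply the others) say that $v(1)\in\{3,4\}$ and that $4\in\{v(1),v(2)\}$. So $v(1)=4$, or $v(1)=3$ and $v(2)=4$. The permutation with values $4,1,2,3$ has length $3$, and every element of $U$ has length at least $3$, so $c=3$. Let $u$ have values $3,4,1,2$, with $\ell(u)=4$. Any $v\le u$ has $r_v(1,3)\ge r_u(1,3)=1$, so $v(1)\ne4$. Among the elements of $U$ this leaves $3,4,1,2$ and $3,4,2,1$, and the second is longer than $u$. So $U_{<u}=\emptyset$, and $\tilde H_{-1}(U_{<u})\ne0$ with $-1<\ell(u)-1-c=0$. The criterion fails, as it must.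

## 11. Additivity for block sums $A\oplus B$

In this section $B$ is an arbitrary ASM. We write $A\oplus B$ for the block-diagonal matrix with blocks $A$ and $B$.

**Lemma 11.** Let $X,Y$ be finite posets, and let $\hat X=X\sqcup\{1\}$, $\hat Y=Y\sqcup\{1\}$ be obtained by adjoining a top element. Then the order complex of $\hat X\times\hat Y\setminus\{(1,1)\}$ is homeomorphic to the join $X*Y$.

*Proof.* This is Quillen, "Homotopy properties of the poset of nontrivial $p$-subgroups of a group", Adv. Math. 1978, Prop. 1.9, applied to opposite posets. A direct argument is short. A nonempty chain in $\hat X\times\hat Y\setminus\{(1,1)\}$ has a largest element $(x,y)\ne(1,1)$. If $x\ne1$, the whole chain lies in $X\times\hat Y$; if $y\ne1$, it lies in $\hat X\times Y$. So the order complex is the union of those of $X\times\hat Y$ and $\hat X\times Y$, meeting in that of $X\times Y$. By (T4) its realization is $|X|\times C|Y|\,\cup\,C|X|\times|Y|$, glued along $|X|\times|Y|$, where $C$ denotes the cone. This is the join, cut at its middle level. If $X=\emptyset$, the poset is $\{1\}\times Y\cong Y=\emptyset*Y$,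 and similarly if $Y=\emptyset$. $\square$

**Theorem 12.** Let $A\in\mathrm{ASM}(n)$ and $B\in\mathrm{ASM}(m)$, and let $R_A,R_B,R_{A\oplus B}$ be the quotients of the respective polynomial rings over a field $K$ by the ASM ideals. Then
$$\operatorname{pd}R_{A\oplus B}=\operatorname{pd}R_A+\operatorname{pd}R_B,\qquad\operatorname{codim}I_{A\oplus B}=\operatorname{codim}I_A+\operatorname{codim}I_B .$$
Hence $A\oplus B$ is Cohen–Macaulay if and only if both $A$ and $B$ are.

*Proof.* **Step 1: the set $G_{A\oplus B}$ lies in $S_n\times S_m$.** For $i,j\le n$ we have $\mathrm{rk}_{A\oplus B}(i,j)=\mathrm{rk}_A(i,j)$. If exactly one index exceeds $n$, say $i>n\ge j$, then the first $j$ columns of $A$ are summed completely, and the rank is $j=\min(i,j)$; the other case is symmetric. Finally $\mathrm{rk}_{A\oplus B}(n+i,n+j)=n+\mathrm{rk}_B(i,j)$. Applying the identity in Step 2 of Section 9 $n$ times gives $g(n+i,n+j,n+r)=1_n\times g(i,j,r)$. Hence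
$$G_{A\oplus B}=\{g\times1_m:g\in G_A\}\cup\{1_n\times h:h\in G_B\}\subseteq W_J=S_n\times S_m$$
with $J=\{s_1,\dots,s_{n-1}\}\cup\{s_{n+1},\dots,s_{n+m-1}\}$.

**Step 2: the poset is a product.** On $W_J$ length is additive. For $v\in S_n$, $w\in S_m$, the rank function of $v\times w$ is $r_v(p,q)$ for $p,q\le n$, is $n+r_w(p-n,q-n)$ for $p,q>n$, and is $\min(p,q)$ otherwise. So Bruhat order on $W_J$ is the product order. Then $v\times w\ge g\times1_m$ if and only if $v\ge g$, and $v\times w\ge1_n\times h$ if and only if $w\ge h$. With $U_1=U_A\cap S_n$ and $U_2=U_B\cap S_m$ we get $U_{A\oplus B}\cap W_J=U_1\times U_2$. By Proposition 9, $\operatorname{codim}I_{A\oplus B}$ is the minimum of $\ell(u_1)+\ell(u_2)$, which is $\operatorname{codim}I_A+\operatorname{codim}I_B$.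

**Step 3: homology below $u=(u_1,u_2)$.** The poset $(U_1\times U_2)_{<u}$ is $(U_1)_{\le u_1}\times(U_2)_{\le u_2}$ with its top removed. By Lemma 11 it is homeomorphic to $(U_1)_{<u_1}*(U_2)_{<u_2}$, and by (T3)
$$\tilde H_i\bigl((U_1\times U_2)_{<u}\bigr)\cong\bigoplus_{a+b=i-1}\tilde H_a\bigl((U_1)_{<u_1}\bigr)\otimes\tilde H_b\bigl((U_2)_{<u_2}\bigr).$$
Over a field this is nonzero if and only if, for some $a+b=i-1$, both factors are nonzero.

**Step 4: projective dimension.** By Proposition 9, $\operatorname{pd}R_{A\oplus B}$ is the maximum of
$$\ell(u_1)+\ell(u_2)-1-(a+b+1)=\bigl(\ell(u_1)-1-a\bigr)+\bigl(\ell(u_2)-1-b\bigr)$$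
over independent choices of $(u_1,a)$ with $\tilde H_a((U_1)_{<u_1})\ne0$ and $(u_2,b)$ with $\tilde H_b((U_2)_{<u_2})\ne0$. The two summands are maximized separately, and the result is $\operatorname{pd}R_A+\operatorname{pd}R_B$.

**Step 5: Cohen–Macaulayness.** For each of the three rings $\operatorname{pd}\ge\operatorname{codim}$, with equality if and only if it is CM. Since both quantities are additive, equality holds for $A\oplus B$ if and only if it holds for both $A$ and $B$. $\blacksquare$
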